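# Leaves of the frame are terminal: a bracket, its Jacobi identity, and one more power of $\mathfrak p$

## 1. A bracket on $\mathfrak p^3/\mathfrak p^{12}$ for the prime $5$

Let $p=5$, let $\theta$ be a primitive fifth root of unity, $K=\mathbb Q_5(\theta)$, $\mathcal O=\mathbb Z_5[\theta]$ its maximal order, $\pi=\theta-1$ and $\mathfrak p=\pi\mathcal O$ the maximal ideal. Write $v$ for the valuation with $v(\pi)=1$. Recall that $\mathcal O/\mathfrak p=\mathbb F_5$, and that $\mathfrak p^k$ has $\mathbb Z_5$-basis $\pi^k,\pi^{k+1},\pi^{k+2},\pi^{k+3}$. For $a\in\mathbb F_5^*$ let $\sigma_a$ be the Galois automorphism $\theta\mapsto\theta^a$, and write $x_a=\sigma_a(x)$, $\pi_a=\sigma_a(\pi)=\theta^a-1$. Galois automorphisms preserve $v$, so $v(\pi_a)=1$; and for $a\neq b$ we have $\pi_a-\pi_b=\theta^b(\theta^{a-b}-1)$, so $v(\pi_a-\pi_b)=1$.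

Consider on $\mathfrak p^3$ the alternating $\mathbb Z_5$-bilinear map
$$\gamma(x,y)=x_2y_4-x_4y_2 .$$
Since $\sigma_2(\theta)\sigma_4(\theta)=\theta^{6}=\theta$, it satisfies $\gamma(\theta x,\theta y)=\theta\gamma(x,y)$. Where are its values? Each of the two terms has valuation at least $6$. If $x\equiv x_0\pi^3$ and $y\equiv y_0\pi^3$ modulo $\mathfrak p^4$ with $x_0,y_0\in\mathbb Z_5$, then both terms are $\equiv x_0y_0\pi_2^3\pi_4^3$ modulo $\mathfrak p^7$, so they cancel there and $\gamma(\mathfrak p^3,\mathfrak p^3)\subseteq\mathfrak p^7$. One cannot do better, because $\gamma(\pi^3,\pi^4)=\pi_2^3\pi_4^3(\pi_4-\pi_2)$ has valuation exactly $7$. Also $\gamma(\mathfrak p^l,\mathfrak p^3)\subseteq\mathfrak p^{l+3}$ for $l\ge 3$, so $\gamma$ induces a bracket on $\mathfrak p^3/\mathfrak p^m$ for each $m\ge7$.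

Is this a Lie ring? We compute the Jacobi sum. From $\sigma_2(\gamma(x,y))=x_4y_3-x_3y_4$ and $\sigma_4(\gamma(x,y))=x_3y_1-x_1y_3$ we get
$$\gamma(\gamma(x,y),z)=(x_4y_3-x_3y_4)z_4+(x_1y_3-x_3y_1)z_2 .$$
The cyclic sum of $(x_ay_b-x_by_a)z_c$ is the determinant of the matrix with rows $(x_a,x_b,x_c)$, $(y_a,y_b,y_c)$, $(z_a,z_b,z_c)$: expand along the last column. For $(a,b,c)=(4,3,4)$ two columns agree and the determinant is $0$. So the Jacobi sum is the determinant for $(a,b,c)=(1,3,2)$, that is,
$$J_\gamma(x,y,z)=-\det\begin{pmatrix}x_1&x_2&x_3\\y_1&y_2&y_3\\z_1&z_2&z_3\end{pmatrix}.$$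
At three distinct elements of the basis $\pi^3,\dots,\pi^6$ every term of the determinant has valuation at least $3+4+5=12$. At $(\pi^3,\pi^4,\pi^5)$ the determinant is $(\pi_1\pi_2\pi_3)^3$ times a Vandermonde determinant with three factors $\pi_b-\pi_a$, hence has valuation exactly $9+3=12$. Therefore the Jacobi identity holds modulo $\mathfrak p^{12}$ and fails modulo $\mathfrak p^{13}$.

So we have Lie rings $L_m=\mathfrak p^3/\mathfrak p^m$ for $7\le m\le12$, and the recipe stops. They are nilpotent: $[L_m,L_m]\subseteq\mathfrak p^7/\mathfrak p^m$, the next term of the lower central series lies in $(\mathfrak p^{10}+\mathfrak p^m)/\mathfrak p^m$, and the one after that lies in $(\mathfrak p^{13}+\mathfrak p^m)/\mathfrak p^m=0$. The class is at most $3<5$, so the Lazard correspondence (recalled below) turns $L_m$ into a group $\mathbb G(L_m)$ of order $5^{m-3}$. Multiplication by $\theta$ is an automorphism of $L_m$ of order $5$, and we form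
$$G_m=\mathbb G(L_m)\rtimes\langle s\rangle,\qquad |G_m|=5^{m-2},\qquad 7\le m\le 12,$$
with $s$ acting as $\theta$. We shall see that each $G_m$ has maximal class, and that $G_{m+1}/Z(G_{m+1})\cong G_m$.

The group $G_{12}$ has order $5^{10}$. The recipe does not produce a $G_{13}$. Could there still be a group $H$ of maximal class, built in some other way, with $H/Z(H)\cong G_{12}$? More generally: when the recipe stops at a group, does the group itself have no extension of this kind?

## 2. Maximal class, the tree and its frames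

From now on $p\ge5$ is a prime, $K=\mathbb Q_p(\theta)$ with $\theta$ a primitive $p$-th root of unity, and $\mathcal O$, $\mathfrak p$, $\pi=\theta-1$, $v$, $\sigma_a$, $\pi_a=\theta^a-1$ ($a\in\mathbb F_p^*$) are as above. Again $v(\pi_a)=1$, and $v(\pi_a-\pi_b)=1$ for $a\ne b$. Moreover $v(p)=p-1$, so $p\,\mathfrak p^k=\mathfrak p^{k+p-1}$. Let $P=\langle s\rangle$ be cyclic of order $p$, acting on each $\mathfrak p^k/\mathfrak p^l$ by multiplication by $\theta$. I write $\Gamma_k$ for the $k$-th term of the lower central series of a group or Lie ring, since the letter $\gamma$ is taken.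

**Maximal class.** A group $X$ of order $p^n$ has maximal class if its nilpotency class is $n-1$. The textbook facts we use, for $n\ge3$: $Z(X)=\Gamma_{n-1}(X)$ has order $p$, and for $2\le k\le n$ the only normal subgroup of index $p^k$ is $\Gamma_k(X)$.

**The tree.** The vertices of $\mathcal G(p)$ are the isomorphism types of finite $p$-groups of maximal class, with an edge $G\to H$ whenever $H/Z(H)\cong G$; then $H$ is a *child* of $G$. Descendants are defined through directed paths, and every group counts as a descendant of itself. It is known that $\mathcal G(p)$ consists of an isolated vertex $C_{p^2}$ and an infinite tree $\mathcal T$ with root $C_p^2$. The tree has a unique infinite path $S_2\to S_3\to\cdots$, the *mainline*, with $|S_n|=p^n$, and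
$$S_{i+2}\cong(\mathfrak p^i/\mathfrak p^{2i+1})\rtimes P .$$
For example, $S_2=(\mathcal O/\mathfrak p)\rtimes P\cong C_p^2$. The group $S_3=(\mathfrak p/\mathfrak p^3)\rtimes P$ has order $p^3$; its center is $\mathfrak p^2/\mathfrak p^3$ and $S_3/Z(S_3)\cong S_2$.

**Branches.** For $j\ge2$ the branch $\mathcal B_j$ consists of all descendants of $S_j$ that are not descendants of $S_{j+1}$. It is a finite tree with root $S_j$. A group is *terminal* in $\mathcal B_j$ if it has no child in $\mathcal B_j$.

**Lazard correspondence** (Lazard, *Ann. Sci. ENS* 71 (1954)). Between finite $p$-groups and finite Lie rings of $p$-power order, both of class less than $p$, there are mutually inverse functors $\mathbb G,\mathbb L$ that preserve underlying sets and maps, and preserve the class. Subgroups correspond to subrings, normal subgroups to ideals, center to center. Two elements commute in the group if and only if their Lie bracket is $0$. The group product is given by the Baker–Campbell–Hausdorff (BCH) formula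
$$x*y=x+y+\tfrac12[x,y]+\cdots,$$
in which all later terms are iterated brackets. In class $2$, for example, $x*y=x+y+\frac12[x,y]$, the inverse of $x$ is $-x$, and the group commutator of $x$ and $y$ is $[x,y]$.

**Frame groups.** For $i\ge0$ let $\mathrm{Hom}_P(\mathfrak p^i\wedge\mathfrak p^i,\mathfrak p^{2i+1})$ be the set of $\mathbb Z_p$-bilinear alternating maps $\gamma:\mathfrak p^i\times\mathfrak p^i\to\mathfrak p^{2i+1}$ with $\gamma(\theta x,\theta y)=\theta\gamma(x,y)$. For such a $\gamma$ put
$$J_\gamma(x,y,z)=\gamma(\gamma(x,y),z)+\gamma(\gamma(y,z),x)+\gamma(\gamma(z,x),y).$$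
This is alternating and trilinear. I write $J_\gamma\subseteq\mathfrak p^m$ for $J_\gamma(\mathfrak p^i,\mathfrak p^i,\mathfrak p^i)\subseteq\mathfrak p^m$, and $\gamma\subseteq\mathfrak p^k$ for $\gamma(\mathfrak p^i,\mathfrak p^i)\subseteq\mathfrak p^k$. Let $m\ge2i+1$, and suppose that the bracket $[x+\mathfrak p^m,y+\mathfrak p^m]=\gamma(x,y)+\mathfrak p^m$ makes $\mathfrak p^i/\mathfrak p^m$ into a Lie ring $L_{i,m}(\gamma)$ and that this Lie ring has class less than $p$. Multiplication by $\theta$ is an automorphism of it, and we set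
$$S_{i,m}(\gamma)=\mathbb G(L_{i,m}(\gamma))\rtimes P,\qquad |S_{i,m}(\gamma)|=p^{m-i+1},$$
with $s$ acting as $\theta$. A group in $\mathcal B_j$ is a *frame group* if it is isomorphic to some $S_{j-2,m}(\gamma)$ with $\gamma\in\mathrm{Hom}_P(\mathfrak p^{j-2}\wedge\mathfrak p^{j-2},\mathfrak p^{2j-3})$ and $m\ge2j-3$. The frame groups of $\mathcal B_j$ form a subtree $\mathcal F_j$ with root $S_j$, the *frame*. A *leaf* of $\mathcal F_j$ is a vertex of $\mathcal F_j$ with no child in $\mathcal F_j$.

The root occurs at $m=2j-3=2i+1$, where $i=j-2$: there the bracket is zero and $S_{i,2i+1}(\gamma)=S_j$. In Section 1 we had $i=3$, $j=5$, $G_m=S_{3,m}(\gamma)$, and $G_7=S_5$.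

Our question is now a conjecture from Bettina Eick, Patali Komma and Subhrajyoti Saha, "The frame of the graph associated with the p-groups of maximal class", arXiv:2512.11379 (2025): for $p\ge5$ and branch index greater than $p+1$, the leaves of the frame are terminal in the branch. The same source provides the following.

**Known result.** For $j>p+1$, every group in $\mathcal B_j$ either lies in $\mathcal F_j$ or is a child of a group in $\mathcal F_j$.

Call $\gamma\in\mathrm{Hom}_P(\mathfrak p^i\wedge\mathfrak p^i,\mathfrak p^{2i+1})$ **admissible** if $\gamma\not\subseteq\mathfrak p^{2i+2}$. The map of Section 1 is admissible, as $\gamma(\pi^3,\pi^4)$ has valuation $7=2\cdot3+1$. The conjecture is true, in the following stronger form.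

**Theorem 1.** Let $p\ge5$ and $j\ge p$. Every leaf of $\mathcal F_j$ is terminal in $\mathcal B_j$.

**Theorem 2.** Let $p\ge5$, $j\ge p$ and $i=j-2$.

1. The root $S_j$ is not a leaf of $\mathcal F_j$. If $G=S_{i,m}(\gamma)\neq S_j$ is a frame group in $\mathcal B_j$, then $\gamma$ is admissible, and the following are equivalent: (a) $G$ has a child in $\mathcal B_j$; (b) $G$ has a child in $\mathcal F_j$; (c) $J_\gamma\subseteq\mathfrak p^{m+1}$.
2. For admissible $\gamma$ the number $m(\gamma)=\max\{m:J_\gamma\subseteq\mathfrak p^m\}$ is finite, with $m(\gamma)\le3i+3p-9$. The leaves of $\mathcal F_j$ are exactly the groups $S_{i,m(\gamma)}(\gamma)$ with $\gamma$ admissible, and all of them are terminal in $\mathcal B_j$.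
3. If $p=5$, then $m(\gamma)=3i+3$ for every admissible $\gamma$. So all leaves of $\mathcal F_j$ have order $5^{2j}$ and lie at depth exactly $j$.
4. Let $j>p+1$. Using the Known result: all groups in $\mathcal B_j\setminus\mathcal F_j$ are terminal, and $\mathcal B_j$ and $\mathcal F_j$ have the same depth $\max_\gamma m(\gamma)-(2i+1)\le j+3p-12$, the maximum being over admissible $\gamma$. This depth equals $j$ if $p=5$.

Theorem 1 and parts 1–3 of Theorem 2 do not use the Known result. From here on $i=j-2\ge p-2$; in particular $i\ge3$.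

## 3. The filtration by powers of $\mathfrak p$

The first lemma makes all brackets well defined. In Section 1 this was clear because the coefficients of $\gamma$ were integral; in general we only know where $\gamma$ takes its values.

**Lemma 3.** For $l\ge i$ we have $\gamma(\mathfrak p^l,\mathfrak p^i)\subseteq\mathfrak p^{l+1}$. Hence for $m\ge2i+1$ the bracket on $\mathfrak p^i/\mathfrak p^m$ is well defined, it defines a Lie ring if and only if $J_\gamma\subseteq\mathfrak p^m$, and in that case each $\mathfrak p^l/\mathfrak p^m$ with $i\le l\le m$ is a $\theta$-invariant ideal.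

*Proof.* We trade powers of $\mathfrak p$ for powers of $p$, because $\gamma$ is only $\mathbb Z_p$-bilinear. Write $l-i=(p-1)k+r$ with $0\le r\le p-2$. Then $\mathfrak p^l\subseteq p^k\mathfrak p^i$, so
$$\gamma(\mathfrak p^l,\mathfrak p^i)\subseteq p^k\mathfrak p^{2i+1}=\mathfrak p^{2i+1+(l-i-r)}=\mathfrak p^{l+1+(i-r)},$$
and $i\ge p-2\ge r$. The other claims follow at once. $\square$

The next lemma shows that the recipe produces groups of maximal class, and that raising $m$ by one means passing to a child.

**Lemma 4.** Suppose $m\ge2i+1$, $J_\gamma\subseteq\mathfrak p^m$, and $L=L_{i,m}(\gamma)$ has class less than $p$. Then $X=S_{i,m}(\gamma)$ has maximal class, $Z(X)=\mathfrak p^{m-1}/\mathfrak p^m$, $\Gamma_2(X)=\mathfrak p^{i+1}/\mathfrak p^m$, and $X/(\mathfrak p^{m'}/\mathfrak p^m)\cong S_{i,m'}(\gamma)$ for $2i+1\le m'\le m$. If moreover $J_\gamma\subseteq\mathfrak p^{m+1}$ and $L_{i,m+1}(\gamma)$ has class less than $p$, then $S_{i,m+1}(\gamma)$ is a child of $S_{i,m}(\gamma)$.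

*Proof.* Let $n=m-i+1$, so $|X|=p^n$, and for $1\le k\le n$ let $X_k=\mathbb G(\mathfrak p^{i+k-1}/\mathfrak p^m)$. By Lemma 3 this is a normal subgroup of $X$; it has index $p^k$, and $X_n=1$.

We follow commutators with $s$ down this series. Let $x\in\mathfrak p^l/\mathfrak p^m$. The commutator $[x,s]=x^{-1}x^s$ is the BCH product of $-x$ and $\theta x$. All BCH terms beyond the sum are iterated brackets whose innermost bracket is $\pm[x,\theta x]$, so they lie in the ideal generated by
$$[x,\theta x]=[x,(\theta-1)x]=-[(\theta-1)x,x]\in(\gamma(\mathfrak p^{l+1},\mathfrak p^i)+\mathfrak p^m)/\mathfrak p^m .$$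
By Lemma 3 this is contained in the ideal $(\mathfrak p^{l+2}+\mathfrak p^m)/\mathfrak p^m$. So $[x,s]\equiv(\theta-1)x$ modulo that ideal. Consequently, if $x\in X_k\setminus X_{k+1}$ with $k\le n-2$, then $[x,s]\in X_{k+1}\setminus X_{k+2}$. Start with $\pi^i\in X_1\setminus X_2$. By induction $\Gamma_k(X)$ contains an element of $X_k\setminus X_{k+1}$ for $2\le k\le n-1$. In particular $\Gamma_{n-1}(X)\neq1$, so $X$ has maximal class. Since $X_k$ is normal of index $p^k$, we get $X_k=\Gamma_k(X)$ for $2\le k\le n$, and $Z(X)=X_{n-1}=\mathfrak p^{m-1}/\mathfrak p^m$.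

For the quotients, apply $\mathbb G$ to the $\theta$-equivariant surjection $L_{i,m}(\gamma)\to L_{i,m'}(\gamma)$, whose target again has class less than $p$. The final statement is the part already proved, applied to $m+1$ in place of $m$ with $m'=m$. $\square$

Now we keep track of branches.

**Lemma 5.** (i) A child in $\mathcal T$ of a group $G\in\mathcal B_j$ with $G\ne S_j$ lies in $\mathcal B_j$. (ii) If $G=S_{i,m}(\gamma)\in\mathcal B_j$ is a frame group and $G\neq S_j$, then $m\ge2i+2$ and $\gamma$ is admissible.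

*Proof.* (i) The child $H$ is a descendant of $S_j$, and its parent is $G$. If $H\cong S_{j+1}$, then $G=S_j$. If $H$ were a proper descendant of $S_{j+1}$, then its parent $G$ would be a descendant of $S_{j+1}$. Neither holds.

(ii) If $m=2i+1$, then $G=S_j$. So $m\ge2i+2$. Suppose $\gamma\subseteq\mathfrak p^{2i+2}$. Then the bracket on $\mathfrak p^i/\mathfrak p^{2i+2}$ is zero, and multiplication by $\pi$ gives
$$S_{i,2i+2}(\gamma)=(\mathfrak p^i/\mathfrak p^{2i+2})\rtimes P\cong(\mathfrak p^{i+1}/\mathfrak p^{2i+3})\rtimes P\cong S_{j+1}.$$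
By Lemma 4 this group is $G$ or an ancestor of $G$, so $G$ is a descendant of $S_{j+1}$, a contradiction. $\square$

Conversely, an admissible $\gamma$ always allows the first step away from the mainline.

**Lemma 6.** If $\gamma$ is admissible, then $X=S_{i,2i+2}(\gamma)$ is a frame group, a child of $S_j$, has no abelian maximal subgroup, and lies in $\mathcal B_j$.

*Proof.* By Lemma 3, $\gamma(\mathfrak p^{2i+1},\mathfrak p^i)\subseteq\mathfrak p^{2i+2}$. Hence $J_\gamma\subseteq\mathfrak p^{2i+2}$, and $L=L_{i,2i+2}(\gamma)$ has class at most $2$. So Lemma 4 applies, and $X$ is a child of $S_{i,2i+1}(\gamma)=S_j$.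

Let $A$ be a maximal subgroup of $X$; it contains $\Gamma_2(X)=\mathfrak p^{i+1}/\mathfrak p^{2i+2}$. Let $X_1=\mathbb G(L)$. If $A=X_1$, then $A$ is nonabelian because $\gamma\not\subseteq\mathfrak p^{2i+2}$. If $A\ne X_1$, some element of $A$ has the form $xs^k$ with $x\in X_1$ and $p\nmid k$. Since $[L,L]\subseteq\mathfrak p^{2i+1}/\mathfrak p^{2i+2}$ and $2i+1\ge i+3$, the quotient of $L$ by $\mathfrak p^{i+3}/\mathfrak p^{2i+2}$ is abelian, so $X_1$ acts trivially on $\mathfrak p^{i+1}/\mathfrak p^{i+3}$. Hence $xs^k$ acts there as $\theta^k$. This is nontrivial since $v(\theta^k-1)=1$. So $A$ is nonabelian.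

The group $S_{j+1}$ does have an abelian maximal subgroup, so $X\not\cong S_{j+1}$. As $|X|=p^{i+3}=|S_{j+1}|$, the group $X$ is not a descendant of $S_{j+1}$. $\square$

## 4. Equivariant maps through Galois conjugates

We make $\gamma$ explicit. This shows that admissible maps exist, and it is the coordinate system for the estimates of Section 7.

**Lemma 7.** Extend $\gamma$ to a $\mathbb Q_p$-bilinear map $K\times K\to K$. Then uniquely
$$\gamma(x,y)=\sum_{a\in\mathbb F_p\setminus\{0,1\}}c_a\,\sigma_a(x)\sigma_{1-a}(y),\qquad c_a\in K,\quad c_{1-a}=-c_a. \tag{1}$$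

*Proof.* For $a,b\in\mathbb F_p^*$ the maps $(x,y)\mapsto\sigma_a(x)\sigma_b(y)$ restrict to distinct characters $K^*\times K^*\to K^*$. By Dedekind's theorem they are $K$-linearly independent. There are $(p-1)^2$ of them, which is the $K$-dimension of the space of $\mathbb Q_p$-bilinear maps $K\times K\to K$, so they form a basis. Comparing coefficients in $\gamma(\theta x,\theta y)=\theta\gamma(x,y)$, the $(a,b)$-coefficient is multiplied by $\theta^{a+b}$ on the left and by $\theta$ on the right, so only terms with $a+b=1$ survive. As $a,b\ne0$, this means $a\notin\{0,1\}$. Finally $\gamma(y,x)=-\gamma(x,y)$ gives $c_{1-a}=-c_a$. $\square$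

For $\gamma\ne0$ put $\mu=\min_av(c_a)$.

**Lemma 8.** (i) $\gamma\subseteq\mathfrak p^{2i+1+\mu}$ for $\gamma\ne0$. In particular $\mu\le0$ if $\gamma$ is admissible. (ii) Admissible maps exist.

*Proof.* (i) This is the cancellation of Section 1. Pairing $a$ with $1-a$,
$$\gamma(x,y)=\tfrac12\sum_ac_a\big(\sigma_a(x)\sigma_{1-a}(y)-\sigma_{1-a}(x)\sigma_a(y)\big).$$
Let $x\equiv x_0\pi^i$, $y\equiv y_0\pi^i$ modulo $\mathfrak p^{i+1}$ with $x_0,y_0\in\mathbb Z_p$. Modulo $\mathfrak p^{2i+1}$ each difference in parentheses is $x_0y_0(\pi_a^i\pi_{1-a}^i-\pi_{1-a}^i\pi_a^i)=0$. If $\gamma$ is admissible, then $2i+1+\mu<2i+2$, so $\mu\le0$.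

(ii) Take $\gamma(x,y)=\sigma_2(x)\sigma_{-1}(y)-\sigma_{-1}(x)\sigma_2(y)$. It is alternating, equivariant since $2+(-1)=1$, and maps $\mathfrak p^i\times\mathfrak p^i$ into $\mathfrak p^{2i+1}$ by the computation in (i). Moreover $\gamma(\pi^i,\pi^{i+1})=\pi_2^i\pi_{-1}^i(\pi_{-1}-\pi_2)$ has valuation exactly $2i+1$, since $2\ne-1$ in $\mathbb F_p$. $\square$

By Lemmas 6 and 8(ii), the root $S_j$ has a child in $\mathcal F_j$; it is not a leaf.

## 5. A child of $S_j$ outside the frame

Let $G=S_{i,m}(\gamma)$ have a child $H$. A sensible first plan is to show that $H$ is itself a frame group. Take the preimage $H_1$ of $\mathbb G(L_{i,m}(\gamma))$ in $H$, pass to its Lie ring $M$, and let an element $h$ over $s$ act on $M$ by conjugation. One would identify $M$ with $\mathfrak p^i/\mathfrak p^{m+1}$, with $h$ acting as $\theta$, and read off a new equivariant map.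

The plan breaks at the identification of $M$. An $\mathcal O$-module structure with $\theta$ acting as $h$ requires that $N=1+h+\dots+h^{p-1}$ act as zero on $M$. All one knows is that $N$ is zero on the quotient $L_{i,m}(\gamma)$. Here is an example over the root where $N\neq0$.

Write $X=1+T$ and $\Phi=1+X+\dots+X^{p-1}=\big((1+T)^p-1\big)/T$, a polynomial in $T$ with constant term $p$. Let $n=i+1$ and
$$M=\mathbb Z_p[T]/(T^{n+1},\ \Phi-T^n).$$
Multiplication by $\Phi-T^n$ on the free $\mathbb Z_p$-module $\mathbb Z_p[T]/(T^{n+1})$ is triangular in the basis $1,T,\dots,T^n$ with diagonal entries $p$, so $|M|=p^{n+1}$. Furthermore $X^p-1=T\Phi=T(\Phi-T^n)+T^{n+1}$ is zero in $M$, so $P$ acts on $M$ with $s$ acting as $X$. The quotient $M/T^nM=\mathbb Z_p[T]/(T^n,\Phi)$ is $\mathcal O/\mathfrak p^n$, with $X$ acting as $\theta$. Hence $|T^nM|=p$, and $N\cdot1=\Phi\cdot 1=T^n\neq0$ in $M$.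

Let $H=M\rtimes P$, of order $p^{n+2}$. Since $M$ is abelian, $\Gamma_k(H)=T^{k-1}M$ for $k\ge2$, so $H$ has class $n+1$, that is, maximal class. Its center is $T^nM$, and $H/Z(H)\cong(\mathcal O/\mathfrak p^{i+1})\rtimes P\cong S_{i+2}=S_j$. So $H$ is a child of $S_j$.

It is not $S_{j+1}$. Indeed, a group of maximal class of order $p^r$ with $r\ge4$ has at most one abelian maximal subgroup, because the intersection of two such subgroups is central of order $p^{r-2}>p$. In $S_{j+1}$ every element $xs^k$ ($p\nmid k$) outside the abelian maximal subgroup $\mathfrak p^{i+1}/\mathfrak p^{2i+3}$ satisfies $(xs^k)^p=(1+\theta+\dots+\theta^{p-1})x=0$, so it has order $p$. In $H$ the element $1\cdot s$, formed with $1\in M$, lies outside $M$, and its $p$-th power is $N\cdot1=T^n\ne0$. So $H\in\mathcal B_j$. It is also not a frame group: a frame group of order $p^{i+3}$ has $m=2i+2$, so by Lemma 5(ii) its $\gamma$ is admissible, and then it has no abelian maximal subgroup by Lemma 6. But $M$ is abelian and maximal in $H$.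

So children of frame groups can lie outside the frame, and we must be content to produce *some* frame child of $G$ from the existence of $H$. In the example, $M$ is not an $\mathcal O$-module, but its submodule $TM$ is, because $\Phi T=0$ on $M$. This is what we exploit. Since all brackets will lie in $TM$, we may read them off there and compare them with $\gamma$ modulo $\mathfrak p^{m+1}$. The comparison has an error, which is bilinear with values in a group of order $p$. In a double bracket the error is only fed with elements of $\mathfrak p^{2i+1}$. These lie in $p\,\mathfrak p^i$, and there the error is zero.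

## 6. A child forces the Jacobi identity modulo $\mathfrak p^{m+1}$

To use the Lazard correspondence on $H_1$ we need its class to be less than $p$, so we need one unit of room in the class of $L_{i,m}(\gamma)$. The following proposition gives it. Its proof, in Section 7, uses only Lemmas 3, 7 and 8.

**Proposition 9.** Let $i\ge p-2$, let $\gamma$ be admissible, $m\ge2i+1$ and $J_\gamma\subseteq\mathfrak p^m$. Then $m\le3i+3p-9$, and $m\le3i+3$ if $p=5$. Moreover $L_{i,m}(\gamma)$ has class at most $p-2$.

**Proposition 10.** Let $j\ge p$, $i=j-2$, and let $G=S_{i,m}(\gamma)\ne S_j$ be a frame group in $\mathcal B_j$ that has a child $H$ in $\mathcal B_j$. Then $J_\gamma\subseteq\mathfrak p^{m+1}$.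

*Proof.* By Lemma 5, $m\ge2i+2$ and $\gamma$ is admissible. Write $L=L_{i,m}(\gamma)$; its class is at most $p-2$ by Proposition 9.

**Step 1: the Lie ring above $L$.** We set up the objects. Let $\varphi:H\to G$ be an epimorphism with kernel $Z=Z(H)$; as $H$ has maximal class, $|Z|=p$. Let $H_1=\varphi^{-1}(\mathbb G(L))$. It is a central extension of $\mathbb G(L)$, so its class is at most $p-1$, and $M=\mathbb L(H_1)$ is defined. Then $\varphi:M\to L$ is a surjective homomorphism of Lie rings with kernel $Z$, where $Z$ is central in $M$ and $pZ=0$. Choose $h\in H$ with $\varphi(h)=s$, and let $\eta$ be the automorphism of $M$ given by conjugation by $h$, oriented so that $\varphi(\eta x)=\theta\varphi(x)$. As $\varphi(h^p)=1$, we have $h^p\in Z(H)$ and $\eta^p=1$. Put $T=\eta-1$, an additive endomorphism of $M$. Then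
$$\varphi(TM)=(\theta-1)L=\mathfrak p^{i+1}/\mathfrak p^m. \tag{2}$$

**Step 2: $Z\subseteq TM$.** We want $TM$ to be large enough to contain all brackets. Suppose $Z\not\subseteq TM$. Since $|Z|=p$, this means $Z\cap TM=0$. We derive a contradiction by making the center of $H$ too large. Let $U=\varphi^{-1}(\mathfrak p^{m-1}/\mathfrak p^m)$, so $|U|=p^2$, and let $u\in U$, $x\in M$.

First we show $[u,x]=0$. As $m-1\ge2i+1\ge i+p-1$ (here $i\ge p-2$ is used), $\mathfrak p^{m-1}\subseteq p\,\mathfrak p^i$. So $u=pw+z$ with $w\in M$, $z\in Z$, and $[u,x]=p[w,x]$. Now $\varphi([w,x])\in\mathfrak p^{2i+1}/\mathfrak p^m\subseteq\varphi(TM)$, so $[w,x]\in TM+Z$. Because $pZ=0$, it follows that $[u,x]=p[w,x]\in TM$. On the other hand $\varphi([u,x])\in(\gamma(\mathfrak p^{m-1},\mathfrak p^i)+\mathfrak p^m)/\mathfrak p^m=0$ by Lemma 3. Thus $[u,x]\in Z\cap TM=0$.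

Next, $\varphi(Tu)\in\big((\theta-1)\mathfrak p^{m-1}+\mathfrak p^m\big)/\mathfrak p^m=0$, so $Tu\in Z\cap TM=0$ and $\eta u=u$.

So $U$ is centralized by $H_1$ and by $h$. As $H=\langle H_1,h\rangle$, we get $U\le Z(H)$, contradicting $|Z(H)|=p<p^2=|U|$.

**Step 3: $TM\cong\mathfrak p^{i+1}/\mathfrak p^{m+1}$.** Here we obtain coordinates on $TM$ with one more power of $\mathfrak p$ than $L$ has. Let $\mathbb Z_pP$ act on $M$ with $s$ acting as $\eta$. This is a commutative local ring with radical $(p,s-1)$, and $M$ is a finite module over it. Choose $a\in M$ with $\varphi(a)=\pi^i+\mathfrak p^m$. Since $\mathbb Z_p[\theta]=\mathcal O$, we have $\varphi(\mathbb Z_pP\,a)=L$, so $M=\mathbb Z_pP\,a+Z$. By Step 2, $Z\subseteq TM\subseteq\mathrm{rad}(\mathbb Z_pP)M$. Nakayama's lemma gives $M=\mathbb Z_pP\,a$, and therefore $TM=\mathbb Z_pP\,(Ta)$ is cyclic.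

As $(1+\eta+\dots+\eta^{p-1})T=\eta^p-1=0$, the module $TM$ is a cyclic module over $\mathbb Z_p[X]/(1+X+\dots+X^{p-1})\cong\mathcal O$, where $X$ acts as $\eta$ and corresponds to $\theta$. By Step 2 and (2) its order is $|Z|\cdot|\mathfrak p^{i+1}/\mathfrak p^m|=p^{m-i}$, so $TM\cong\mathcal O/\mathfrak p^{m-i}$. Hence $f\pi^{i+1}\mapsto f\cdot Ta$ ($f\in\mathcal O$) induces an isomorphism
$$\psi:\mathfrak p^{i+1}/\mathfrak p^{m+1}\to TM .$$
Since $\varphi(Ta)=\pi^{i+1}+\mathfrak p^m$ and $\varphi$ is $\mathcal O$-linear on $TM$, the composite $\varphi\psi$ is the natural projection $\mathfrak p^{i+1}/\mathfrak p^{m+1}\to\mathfrak p^{i+1}/\mathfrak p^m$.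

**Step 4: the error term.** We compare the bracket of $M$ with $\gamma$. For $x,y\in\mathfrak p^i$ choose lifts $\tilde x,\tilde y\in M$, that is, $\varphi(\tilde x)=x+\mathfrak p^m$ and $\varphi(\tilde y)=y+\mathfrak p^m$. As $Z$ is central, $[\tilde x,\tilde y]$ depends only on $x$ and $y$. We have $\varphi([\tilde x,\tilde y])=\gamma(x,y)+\mathfrak p^m\in\varphi(TM)$, and $Z\subseteq TM$, so $[\tilde x,\tilde y]\in TM$. Therefore
$$\beta(x,y)=\psi^{-1}([\tilde x,\tilde y])\in\mathfrak p^{i+1}/\mathfrak p^{m+1}$$
is a well-defined $\mathbb Z_p$-bilinear map. It agrees with $\gamma$ modulo $\mathfrak p^m$ because $\varphi\psi$ is the natural projection. So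
$$\delta(x,y)=\beta(x,y)-\big(\gamma(x,y)+\mathfrak p^{m+1}\big)\in\mathfrak p^m/\mathfrak p^{m+1}$$
is bilinear with values in a group of order $p$. Consequently
$$\delta(p\,\mathfrak p^i,\mathfrak p^i)=0. \tag{3}$$

**Step 5: the error is invisible to the Jacobi identity.** Let $\tilde w\in M$ lift $w\in\mathfrak p^i$. Since $[\tilde x,\tilde y]$ is a lift of $\gamma(x,y)$,
$$\psi^{-1}\big([[\tilde x,\tilde y],\tilde w]\big)=\beta(\gamma(x,y),w)=\gamma(\gamma(x,y),w)+\delta(\gamma(x,y),w)+\mathfrak p^{m+1}.$$
Now $\gamma(x,y)\in\mathfrak p^{2i+1}\subseteq\mathfrak p^{i+p-1}=p\,\mathfrak p^i$, again because $i\ge p-2$. By (3) the $\delta$-term is zero. Summing cyclically, the Jacobi identity in $M$ yields $J_\gamma(x,y,w)\in\mathfrak p^{m+1}$ for all $x,y,w\in\mathfrak p^i$. $\square$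

*Proof of Theorem 1 (given Proposition 9).* We show that a frame group with a child in $\mathcal B_j$ has a child in $\mathcal F_j$. For the root this was proved after Lemma 8. Let $G=S_{i,m}(\gamma)\neq S_j$ be a frame group with a child in $\mathcal B_j$. By Proposition 10, $J_\gamma\subseteq\mathfrak p^{m+1}$. By Lemma 3 and by Proposition 9 applied to $m+1$, $L_{i,m+1}(\gamma)$ is a Lie ring of class at most $p-2$. By Lemma 4, $S_{i,m+1}(\gamma)$ is a child of $G$. By Lemma 5(i) it lies in $\mathcal B_j$, hence in $\mathcal F_j$. $\square$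

## 7. How far the Jacobi identity can hold

It remains to prove Proposition 9. The approach is to spread $\gamma$ out over its Galois conjugates, which turns it into a product on a $K$-vector space graded by $\mathbb F_p$ with nothing in degree $0$. If Jacobi held to too high a precision, a reduction of this product modulo $\mathfrak p$ would be a nilpotent Lie algebra with a homogeneous central element, and Galois symmetry would then make the whole reduced product zero.

We use one textbook theorem.

**Jacobson's theorem** (*Lie Algebras*, Ch. II, §2). Let $W$ be a weakly closed set of nilpotent linear maps of a finite-dimensional vector space, for example a set closed under commutators. Then the associative algebra without $1$ generated by $W$ is nilpotent.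

*Proof of Proposition 9.*

**Step 1: the graded product.** Let $V=\bigoplus_{a\in\mathbb F_p^*}Ke_a$, with the $K$-bilinear product
$$[e_a,e_b]=C_{a,b}\,e_{a+b},\qquad C_{a,b}=\sigma_{a+b}\big(c_{a/(a+b)}\big)\quad\text{if }a+b\ne0,$$
and $[e_a,e_b]=0$, $C_{a,b}=0$ if $a+b=0$. Since $c_{1-t}=-c_t$ (and so $c_{1/2}=0$), we have $C_{b,a}=-C_{a,b}$ and $C_{a,a}=0$; the product is alternating. Directly from the definition,
$$C_{ka,kb}=\sigma_k(C_{a,b})\qquad(k\in\mathbb F_p^*), \tag{4}$$
so $v(C_{ka,kb})=v(C_{a,b})$.

Let $\varepsilon:K\to V$, $\varepsilon(x)=\sum_a\sigma_a(x)e_a$. Applying $\sigma_d$ to (1) and putting $a=dt$, $b=d(1-t)$,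
$$\sigma_d(\gamma(x,y))=\sum_t\sigma_d(c_t)\sigma_{dt}(x)\sigma_{d(1-t)}(y)=\sum_{a+b=d}C_{a,b}\,\sigma_a(x)\sigma_b(y).$$
That is, $\varepsilon(\gamma(x,y))=[\varepsilon(x),\varepsilon(y)]$. Hence $\varepsilon(J_\gamma(x,y,z))=J_V(\varepsilon x,\varepsilon y,\varepsilon z)$, where $J_V$ is the Jacobi sum of $V$, an alternating $K$-trilinear map. By the grading, $J_V(e_a,e_b,e_d)=\kappa_{abd}\,e_{a+b+d}$ with $\kappa_{abd}\in K$, where $\kappa_{abd}=0$ if $a+b+d=0$.

**Step 2: high precision makes all $\kappa_{abd}$ small.** We show that $v(\kappa_{abd})\ge m-3i-3p+9$ for distinct $a,b,d$. For this we isolate three coordinates by interpolation. Let $\Lambda$ be the $\mathcal O$-span of $\varepsilon(\mathfrak p^i)$. Since $\varepsilon(\pi^{i+k})=\sum_t\pi_t^{i+k}e_t$, for each $f\in\mathcal O[T]$ the vector $\sum_t\pi_t^if(\pi_t)e_t$ lies in $\Lambda$. By trilinearity $J_V(\Lambda,\Lambda,\Lambda)$ lies in the $\mathcal O$-span of $\varepsilon(\mathfrak p^m)$, hence in $\bigoplus_t\mathfrak p^me_t$. Let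
$$Q=\prod_{t\in\mathbb F_p^*\setminus\{a,b,d\}}(T-\pi_t),\qquad\deg Q=p-4,$$
and take the vectors for $f=Q,\ QT,\ QT^2$. They are supported on $e_a,e_b,e_d$, so $J_V$ of the three is the determinant of their coefficient matrix times $\kappa_{abd}e_{a+b+d}$, namely
$$\Big(\prod_{t\in\{a,b,d\}}\pi_t^iQ(\pi_t)\Big)\cdot(\pi_b-\pi_a)(\pi_d-\pi_a)(\pi_d-\pi_b)\cdot\kappa_{abd}\,e_{a+b+d}.$$
The scalar in front of $\kappa_{abd}$ has valuation $3i+3(p-4)+3=3i+3p-9$. If $a+b+d\ne0$, the claim follows; if $a+b+d=0$, then $\kappa_{abd}=0$ and there is nothing to prove.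

**Step 3: some $\kappa_{abd}$ is not small.** We show that $v(\kappa_{abd})\le2\mu$ for some distinct $a,b,d$. Suppose instead that $v(\kappa_{abd})\ge2\mu+1$ for all distinct $a,b,d$; for indices that are not distinct $\kappa_{abd}=0$ anyway. Write $C_{a,b}=\pi^\mu C'_{a,b}$. Then $C'_{a,b}\in\mathcal O$, and the Jacobi sums formed with $C'$ have coefficients $\pi^{-2\mu}\kappa_{abd}\in\mathfrak p$. Reducing $C'$ modulo $\mathfrak p$ we therefore obtain a Lie algebra $\bar V=\bigoplus_{a\in\mathbb F_p^*}\mathbb F_p\bar e_a$ over $\mathbb F_p$ with $[\bar e_a,\bar e_b]=\bar C'_{a,b}\bar e_{a+b}$. Its product is not zero, because $C_{a,1-a}=c_a$ and some $c_a$ has valuation $\mu$.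

We claim that $\bar V$ is nilpotent. The element $(\mathrm{ad}\,\bar e_a)^k\bar e_b$ is a multiple of $\bar e_{b+ka}$ as long as $b+a,\dots,b+ka$ are nonzero, and it is $0$ as soon as one of them is zero. The latter happens for some $k\le p-1$, since $a,b\neq0$. So each $\mathrm{ad}\,\bar e_a$ is nilpotent. The set $\{\lambda\,\mathrm{ad}\,\bar e_a:\lambda\in\mathbb F_p,\ a\in\mathbb F_p^*\}$ is closed under commutators, as $[\mathrm{ad}\,\bar e_a,\mathrm{ad}\,\bar e_b]=\mathrm{ad}[\bar e_a,\bar e_b]$ is either $0$ or a multiple of $\mathrm{ad}\,\bar e_{a+b}$. By Jacobson's theorem all sufficiently long products $\mathrm{ad}\,x_1\cdots\mathrm{ad}\,x_k$ vanish, so $\bar V$ is nilpotent.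

Being nonzero, $\bar V$ has a nonzero central element $\sum_a\lambda_a\bar e_a$. Bracketing it with $\bar e_b$ gives $\sum_a\lambda_a\bar C'_{a,b}\bar e_{a+b}=0$, where the terms with $a+b\ne0$ lie in different coordinates, and $\bar C'_{-b,b}=0$. So $\lambda_a\bar C'_{a,b}=0$ for all $a,b$. Choosing $a_0$ with $\lambda_{a_0}\ne0$, we get $\bar C'_{a_0,b}=0$, that is, $v(C_{a_0,b})>\mu$, for all $b$. By (4) with $k=a/a_0$, $v(C_{a,b})>\mu$ for all $a,b$. So all $\bar C'_{a,b}$ are zero, a contradiction.

**Step 4: the bound on $m$.** Steps 2 and 3 and Lemma 8(i) give $m-3i-3p+9\le2\mu\le0$, hence $m\le3i+3p-9$.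

**Step 5: the sharper bound for $p=5$.** Here $J_\gamma$ can be written down, as in Section 1. In $\mathbb F_5$ we have $1-3=3$ and $1-2=4$, so $c_3=0$, $c_4=-c_2$ and $v(c_2)=\mu$. The $e_1$-coordinate of $\varepsilon(J_\gamma(x,y,z))$ is $J_\gamma(x,y,z)$ itself, so
$$J_\gamma(x,y,z)=\sum\kappa_{abd}\det\big(\sigma_t(x),\sigma_t(y),\sigma_t(z)\big)_{t=a,b,d},$$
summed over the $3$-subsets $\{a,b,d\}$ of $\mathbb F_5^*$ with sum $1$. The four $3$-subsets $\{1,2,3\},\{1,2,4\},\{1,3,4\},\{2,3,4\}$ have sums $1,2,3,4$, so only $\{1,2,3\}$ occurs. Now $[[e_1,e_2],e_3]=C_{1,2}[e_3,e_3]=0$ and $[e_2,e_3]=0$. Since $3/4=2$ in $\mathbb F_5$,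
$$[[e_3,e_1],e_2]=C_{3,1}C_{4,2}\,e_1=\sigma_4(c_2)\,c_4\,e_1=-\sigma_4(c_2)c_2\,e_1.$$
Hence
$$J_\gamma(x,y,z)=-\sigma_4(c_2)\,c_2\,\det\big(\sigma_t(x),\sigma_t(y),\sigma_t(z)\big)_{t=1,2,3}. \tag{5}$$
At $(\pi^i,\pi^{i+1},\pi^{i+2})$ the determinant is $(\pi_1\pi_2\pi_3)^i$ times a Vandermonde determinant, of valuation $3i+3$. So $m\le3i+3+2\mu\le3i+3$.

**Step 6: the class.** We show $\Gamma_{p-1}(L)=0$ for $L=L_{i,m}(\gamma)$. Write $i+1=(p-1)q+r$ with $0\le r\le p-2$; then $q\ge1$ because $i\ge p-2$. We have $\mathfrak p^{2i+1}=\mathfrak p^{i+(p-1)q+r}\subseteq p^q\mathfrak p^i$. By induction on $c\ge2$, $\Gamma_c(L)$ lies in $p^{(c-2)q}\mathfrak p^{2i+1}$ modulo $\mathfrak p^m$: this holds for $c=2$, and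
$$\gamma\big(p^{(c-2)q}\mathfrak p^{2i+1},\mathfrak p^i\big)\subseteq p^{(c-2)q}\gamma(p^q\mathfrak p^i,\mathfrak p^i)\subseteq p^{(c-1)q}\mathfrak p^{2i+1}.$$
So $\Gamma_{p-1}(L)$ lies in $\mathfrak p^{2i+1+(p-3)(p-1)q}$ modulo $\mathfrak p^m$, and it suffices that this exponent is at least $m$.

For $p\ge7$ we use $m\le3i+3p-9$. It suffices that $(p-3)(p-1)q\ge i+3p-10=(p-1)q+r+3p-11$, that is, $(p-4)(p-1)q\ge r+3p-11$. Since $r\le p-2$, the right side is at most $4p-13$. Since $q\ge1$, the left side is at least $(p-4)(p-1)$, and $(p-4)(p-1)-(4p-13)=p^2-9p+17>0$ for $p\ge7$.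

For $p=5$ we use $m\le3i+3$. It suffices that $8q\ge i+2=4q+r+1$, which holds because $4q\ge4\ge r+1$.

So $L$ has class at most $p-2$. $\square$

This completes the proof of Theorem 1, and with it the proof of the conjecture, which concerns branch indices greater than $p+1$.

## 8. Leaves and depth of the frame

*Proof of Theorem 2.*

**Part 1.** The root was treated after Lemma 8, and admissibility is Lemma 5(ii). The implication (a)$\Rightarrow$(c) is Proposition 10. For (c)$\Rightarrow$(b), the proof of Theorem 1 shows that $J_\gamma\subseteq\mathfrak p^{m+1}$ makes $S_{i,m+1}(\gamma)$ a child of $G$ in $\mathcal F_j$. And (b)$\Rightarrow$(a) is trivial.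

**Part 2.** Let $\gamma$ be admissible. Proposition 9 gives $m(\gamma)\le3i+3p-9$, and $m(\gamma)\ge2i+2$ by the proof of Lemma 6. The group $S_{i,2i+2}(\gamma)$ is a frame group in $\mathcal B_j$ by Lemma 6. For $2i+2\le m\le m(\gamma)$ the Lie ring $L_{i,m}(\gamma)$ has class at most $p-2$ by Proposition 9. So by Lemmas 4 and 5(i), applied one step at a time, every $S_{i,m}(\gamma)$ in this range is a frame group in $\mathcal B_j$. By Part 1 it is a leaf if and only if $J_\gamma\not\subseteq\mathfrak p^{m+1}$, that is, if and only if $m=m(\gamma)$. Conversely, a leaf is not the root. So by Lemma 5(ii) it is $S_{i,m}(\gamma)$ with $\gamma$ admissible and $2i+2\le m\le m(\gamma)$, and it arises in this way. The leaves are terminal by Theorem 1.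

**Part 3.** Let $p=5$. By Lemma 7, $\gamma(x,y)=c\,(\sigma_2(x)\sigma_4(y)-\sigma_4(x)\sigma_2(y))$ with $c=c_2$, where $c\ne0$ if $\gamma$ is admissible. By Lemma 8(i), and because $\gamma(\pi^i,\pi^{i+1})=c\,\pi_2^i\pi_4^i(\pi_4-\pi_2)$ has valuation $2i+1+v(c)$, the smallest power of $\mathfrak p$ containing $\gamma(\mathfrak p^i,\mathfrak p^i)$ is $\mathfrak p^{2i+1+v(c)}$. As $\gamma$ maps into $\mathfrak p^{2i+1}$, it is admissible if and only if $v(c)=0$. Then by (5) $J_\gamma$ is a unit times $\det(\sigma_t(x),\sigma_t(y),\sigma_t(z))_{t=1,2,3}$. On the $\mathbb Z_5$-basis $\pi^i,\dots,\pi^{i+3}$ of $\mathfrak p^i$, each term in the expansion of the determinant of three distinct basis elements has valuation at least $3i+0+1+2$, and at $\pi^i,\pi^{i+1},\pi^{i+2}$ the valuation is exactly $3i+3$. So $m(\gamma)=3i+3$. By Part 2 each leaf has order $5^{m(\gamma)-i+1}=5^{2i+4}=5^{2j}$ and depth $3i+3-(2i+1)=i+2=j$.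

**Part 4.** Let $j>p+1$ and $H\in\mathcal B_j\setminus\mathcal F_j$. Suppose $H$ has a child $E\in\mathcal B_j$. By the Known result, $E\in\mathcal F_j$ or $E$ is a child of a frame group. Since $\mathcal F_j$ is a subtree containing the root and $E\ne S_j$, in both cases the parent $H$ of $E$ lies in $\mathcal F_j$, a contradiction. So $H$ is terminal.

For the depth, the Known result says that the parent of $H$ is a frame group. This parent has a child in $\mathcal B_j$, namely $H$, so by Theorem 1 it has a child in $\mathcal F_j$, and that child has the same depth as $H$. Hence $\mathcal B_j$ and $\mathcal F_j$ have equal depth. Since $S_{i,m}(\gamma)$ has depth $m-(2i+1)$, Part 2 shows that this common depth is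
$$\max_\gamma m(\gamma)-(2i+1)\le(3i+3p-9)-(2i+1)=i+3p-10=j+3p-12,$$
and by Part 3 it equals $j$ if $p=5$. $\square$

For the example of Section 1, with $p=5$, $j=5$ and $i=3$, Part 3 gives $m(\gamma)=12$. So $G_{12}$ is a leaf of $\mathcal F_5$, of order $5^{10}$ and at depth $12-7=5$. By Theorem 1 it is terminal in $\mathcal B_5$, and by Lemma 5(i) any child of $G_{12}$ would lie in $\mathcal B_5$. Hence no group $H$ of maximal class satisfies $H/Z(H)\cong G_{12}$.
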